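\title{Well-ordered linear extensions and the chain/antichain principle}

\begin{abstract}
A countable quasi-order is a well quasi-order exactly when all of its linear extensions are well-orders. We show that the implication from right to left is not provable in $\mathsf{RCA}_0+\mathsf{CAC}$, where $\mathsf{CAC}$ is the chain/antichain principle. There is a countable $\omega$-model of $\mathsf{RCA}_0+\mathsf{CAC}$ containing a partial order with an infinite antichain such that no linear extension of the order in the model has an infinite descending sequence in the model. We also show that the implication and $\mathsf{CAC}$ are independent over $\mathsf{RCA}_0$. The partial order is generic for a forcing whose conditions promise how all later elements relate to the present ones. These promises are invisible to computations and can be revised, and the proof shows that this freedom survives the addition of solutions to instances of $\mathsf{CAC}$.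
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in second order arithmetic. The base theory $\mathsf{RCA}_0$ consists of the basic axioms of arithmetic, $\Sigma^0_1$ induction and $\Delta^0_1$ comprehension. The theory $\mathsf{WKL}_0$ adds the statement that every infinite binary tree has an infinite path. The \emph{chain/antichain principle} $\mathsf{CAC}$ states that every infinite partial order has an infinite chain or an infinite antichain.

A \emph{quasi-order} is a set $Q\subseteq\mathbb N$ with a reflexive and transitive relation $\preceq$. We write $x\prec y$ if $x\preceq y$ and $y\npreceq x$. A \emph{linear extension} of $\preceq$ is a total quasi-order $\le_L$ on $Q$ such that $x\preceq y$ implies $x\le_Ly$ and $x\prec y$ implies $x<_Ly$; it is a \emph{well-order} if it has no infinite strictly descending sequence. Consider four ways of saying that $Q$ is a well quasi-order.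
\begin{itemize}
\item $Q$ is \emph{wqo} if for every $f\colon\mathbb N\to Q$ there are $m<n$ with $f(m)\preceq f(n)$. A sequence $f$ without such a pair is called \emph{bad}.
\item $Q$ is \emph{wqo(set)} if for every $f\colon\mathbb N\to Q$ there is an infinite $B\subseteq\mathbb N$ such that $f(m)\preceq f(n)$ for all $m<n$ in $B$.
\item $Q$ is \emph{wqo(anti)} if it has no infinite descending sequence and no infinite antichain.
\item $Q$ is \emph{wqo(ext)} if every linear extension of $\preceq$ is a well-order.
\end{itemize}
The following facts are known.
\begin{itemize}
\item[(K1)] $\mathsf{RCA}_0$ proves that every wqo(set) is wqo, and that every wqo is both wqo(anti) and wqo(ext).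
\item[(K2)] $\mathsf{WKL}_0$ proves that every wqo(ext) is wqo.
\item[(K3)] Over $\mathsf{RCA}_0$, the statement ``every wqo(anti) is wqo(set)'' is equivalent to $\mathsf{CAC}$. Hence $\mathsf{RCA}_0+\mathsf{CAC}$ proves that wqo, wqo(set) and wqo(anti) are equivalent and that each of them implies wqo(ext).
\item[(K4)] $\mathsf{RCA}_0+\mathsf{CAC}$ does not prove $\mathsf{WKL}_0$.
\end{itemize}
So over $\mathsf{RCA}_0+\mathsf{CAC}$ a single implication is missing for all four notions to coincide, and by (K4) the proof of it in (K2) is not available there. This leads to a question posed by Marcone \cite{Marcone}: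
\begin{quote}
Does $\mathsf{RCA}_0+\mathsf{CAC}$ prove that every wqo(ext) is wqo?
\end{quote}
The answer is no. Our metatheory is $\mathrm{ZFC}$.

\begin{theorem}\label{thm:main}
There are a countable $\omega$-model $\mathcal M\models\mathsf{RCA}_0+\mathsf{CAC}$, a partial order $Q\in\mathcal M$ and an infinite antichain $A\in\mathcal M$ of $Q$ such that no linear extension $L\in\mathcal M$ of $Q$ has an infinite strictly descending sequence in $\mathcal M$.
\end{theorem}

In $\mathcal M$ the order $Q$ is wqo(ext), and it is not wqo, because the increasing enumeration of $A$ is a bad sequence.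

\begin{theorem}\label{thm:indep}
\begin{itemize}
\item[(a)] $\mathsf{RCA}_0+\mathsf{CAC}$ together with full second order induction proves none of the implications wqo(ext)$\Rightarrow$wqo, wqo(ext)$\Rightarrow$wqo(set), wqo(ext)$\Rightarrow$wqo(anti), not even for partial orders.
\item[(b)] The statement ``every wqo(ext) is wqo'' and $\mathsf{CAC}$ are independent over $\mathsf{RCA}_0$: neither implies the other, even on $\omega$-models.
\end{itemize}
\end{theorem}

\subsection*{What a proof of the implication has to produce}

Let $\sqsubset$ be a strict partial order on $\omega$ that is not wqo. To refute wqo(ext) we must find a linear extension and a descending sequence in it. By (K3), $\mathsf{CAC}$ gives us an infinite descending sequence or an infinite antichain to start from.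

The basic tool is \emph{insertion}. Let $<_L$ be a linear order extending $\sqsubset$ on a finite set $W$, and let $z\notin W$. If $l\sqsubset z\sqsubset u$ with $l,u\in W$, then $l\sqsubset u$ and so $l<_Lu$. Hence we may place $z$ immediately above the $<_L$-largest $l\in W$ with $l\sqsubset z$, or at the bottom if there is none, and obtain a linear extension of $\sqsubset$ on $W\cup\{z\}$. Inserting $0,1,2,\dots$ in turn computes a linear extension from $\sqsubset$, and a $\sqsubset$-descending sequence is descending in it. So the first case needs nothing beyond computation.

Now let $A=\{a_0<a_1<\cdots\}$ be an infinite antichain. The simplest situation is again computable.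

\begin{example}\label{ex:neutral}
Suppose that every element is comparable with only finitely many elements of $A$. Given a linear extension on a finite set $W$, search for $a\in A\setminus W$ that is incomparable with all elements of $W$, place $a$ at the bottom, and then insert the least element not yet placed. The result is a linear extension in which the chosen elements of $A$ form a descending sequence, and both are computable from $\sqsubset$ and $A$.
\end{example}

In general one can ask for a linear extension with $a_{n+1}<_La_n$ for all $n$. The union of $\sqsubset$ with the relation $\{(a_n,a_m):n>m\}$ has no cycle: both relations are irreflexive and transitive, so a shortest cycle alternates between them, and then each of its $\sqsubset$-steps joins two elements of $A$. So the requirement can be met on every finite set, and weak K\"onig's lemma provides $L$. But the requirement forces $x<_Ly$ whenever $x\sqsubseteq a_n$ and $a_m\sqsubseteq y$ for some $n>m$, and this condition has an unbounded existential quantifier, so insertion does not apply to it directly. One might still expect a positive answer to the question. There is much freedom, since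 any linear extension and any descending sequence will do, and $\mathsf{CAC}$ may be applied again and again to auxiliary orders in order to reach a situation like that of Example~\ref{ex:neutral}. Theorem~\ref{thm:main} says that this freedom does not suffice.

\subsection*{Outline of the proof}

In the order $Q$ of Theorem~\ref{thm:main} each element is below almost all elements, above almost all elements, or incomparable with almost all elements. Which of the three holds is promised by the forcing conditions, but a finite part of $Q$ does not reveal it. In Section~\ref{sec:P} we show by hand how this defeats a computation from $Q$ alone: we let the computation commit itself, revise the promises, and repeat. To obtain a model of $\mathsf{CAC}$ we must run the same argument against oracles that also contain solutions to instances of $\mathsf{CAC}$. Section~\ref{sec:tree} arranges these oracles in a binary tree and reduces Theorem~\ref{thm:main} to the statement that each level of the tree has a harmless node (Proposition~\ref{prop:key}). Revising promises destroys the forcing conditions for the solutions, so progress has to be stored in finite objects (Section~\ref{sec:snap}).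 Section~\ref{sec:gadgets} builds the finite configurations in $Q$ that allow many revisions, Section~\ref{sec:grades} measures progress by a bounded grade, and Section~\ref{sec:advance} shows that the grade increases with every revision, which is absurd. Theorem~\ref{thm:indep} is proved in Section~\ref{sec:indep}.

\section{Models, instances and forcing}\label{sec:prelim}

\subsection*{Turing ideals and $\omega$-ordered posets}

An \emph{$\omega$-model} is a structure whose first order part is the standard one; we identify it with its family of sets. A \emph{Turing ideal} is a nonempty family of subsets of $\omega$ closed under Turing reducibility $\le_T$ and under the join $X\oplus Y$. The $\omega$-models of $\mathsf{RCA}_0$ are exactly the Turing ideals, and every $\omega$-model satisfies full induction. We write $\Phi_e^X$ for the $e$-th Turing functional with oracle $X$. An infinite $X$-c.e.\ set has an infinite $X$-computable subset: enumerate the set and keep each element that is larger than all elements kept so far.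

It is convenient to treat only those instances of $\mathsf{CAC}$ whose order agrees with the order of the integers. An \emph{$\omega$-ordered poset} is a strict partial order $\prec$ on $\omega$ such that $x\prec y$ implies $x<y$. A \emph{solution} is an infinite $\prec$-chain or an infinite $\prec$-antichain. In such a poset the numerically largest element of a finite chain is its top, and numbers $x<y$ are incomparable as soon as $x\not\prec y$.

\begin{lemma}\label{lem:ideal}
Let $\mathcal M$ be a Turing ideal such that every $\omega$-ordered poset in $\mathcal M$ has a solution in $\mathcal M$. Then $\mathcal M\models\mathsf{RCA}_0+\mathsf{CAC}$.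
\end{lemma}

\begin{proof}
Let $(P,\le_P)\in\mathcal M$ be an infinite partial order. Transporting it along the increasing enumeration of $P$, we may assume $P=\omega$. Let $x\prec_1y$ if $x<y$ and $x<_Py$. This is an $\omega$-ordered poset in $\mathcal M$, and a $\prec_1$-chain is a $P$-chain. If $\mathcal M$ contains no infinite $\prec_1$-chain, it contains an infinite $\prec_1$-antichain $H$, so no $x<y$ in $H$ satisfy $x<_Py$. Transport $H$ to $\omega$ and let $x\prec_2y$ if $x<y$ and $y<_Px$. A $\prec_2$-chain is a $P$-chain. In a $\prec_2$-antichain, $x<y$ excludes both $x<_Py$ and $y<_Px$, so it is a $P$-antichain.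
\end{proof}

The objects that must be kept out of the model are the following. Let $\sqsubset$ be a strict partial order on $\omega$, with reflexive closure $\sqsubseteq$. A \emph{descent} for $\sqsubset$ is a pair $(L,\delta)$, where $L$ is a total quasi-order $\le_L$ on $\omega$ such that $x\sqsubset y$ implies $x<_Ly$, and $\delta\colon\omega\to\omega$ satisfies $\delta(q+1)<_L\delta(q)$ for all $q$. The orders $L$ are exactly the linear extensions of $\sqsubseteq$ in the sense of Section~\ref{sec:intro}. If $q<q'$ then $\delta(q')<_L\delta(q)$, so $\delta$ is injective.

\subsection*{Forcing}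

We force over a countable model of set theory; this only serves to have the forcing theorem available. Let $\mathrm{ZFC}^-$ be $\mathrm{ZFC}$ without the power set axiom and with Collection. Fix a countable transitive model $\mathfrak N$ of $\mathrm{ZFC}^-$, for example the transitive collapse of a countable elementary submodel of $H(\aleph_1)$.

Let $\mathbb D\in\mathfrak N$ be a nonempty quasi-order. Its elements are \emph{conditions}, and $t'\le t$ is read ``$t'$ extends $t$''. A \emph{filter} is an upward closed set in which any two members have a common extension; it is \emph{generic} over $\mathfrak N$ if it meets every dense subset of $\mathbb D$ that lies in $\mathfrak N$. As $\mathfrak N$ is countable, every condition belongs to a generic filter. If $G$ is generic, then $\mathfrak N[G]$ is again a countable transitive model of $\mathrm{ZFC}^-$. We write $t\Vdash\varphi$ if $\varphi$ holds in $\mathfrak N[G]$ for every generic $G$ with $t\in G$. The forcing theorem says that this relation is definable in $\mathfrak N$ for each formula $\varphi$, and that every statement true in $\mathfrak N[G]$ is forced by a member of $G$. We use three consequences.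
\begin{itemize}
\item[(F1)] If $t\not\Vdash\varphi$, then some $t'\le t$ forces $\neg\varphi$.
\item[(F2)] If $t\Vdash\exists x\,\varphi(x)$, where $x$ ranges over hereditarily finite sets, then there are $t'\le t$ and $x$ with $t'\Vdash\varphi(x)$. We say that $t'$ \emph{decides} the witness.
\item[(F3)] If every extension of $t$ has an extension forcing $\varphi$, then $t\Vdash\varphi$.
\end{itemize}
For (F1) and (F2), take a suitable generic $G$ with $t\in G$, a member of $G$ given by the forcing theorem, and a common extension of the two; (F3) follows from (F1). All statements forced in this paper are arithmetical in finitely many subsets of $\omega$ read off from the generic filter. Such a statement holds in $\mathfrak N[G]$ if and only if it is true.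

\section{A generic order with hidden types}\label{sec:P}

\begin{definition}
A condition in $\mathbb P$ is a tuple $p=(F,A,\mathrm{Lo},\mathrm{Up})$ such that
\begin{itemize}
\item $F$ is a finite strict partial order $\sqsubset$ whose domain, also written $F$, is an initial segment of $\omega$, and $A\subseteq F$ is an antichain;
\item $\mathrm{Lo}\subseteq F$ is downward closed, $\mathrm{Up}\subseteq F$ is upward closed, and $l\sqsubset u$ for all $l\in\mathrm{Lo}$ and $u\in\mathrm{Up}$;
\item $A$, $\mathrm{Lo}$ and $\mathrm{Up}$ are pairwise disjoint.
\end{itemize}
We call $(F,A)$ the \emph{structure} and $(\mathrm{Lo},\mathrm{Up})$ the \emph{type} of $p$, and write $\mathrm{dom}(p)$ for the domain of $F$. An element $z\notin F$ \emph{realizes} $(\mathrm{Lo},\mathrm{Up})$ \emph{over} $F$ if for all $w\in F$ we have $w\sqsubset z\iff w\in\mathrm{Lo}$ and $z\sqsubset w\iff w\in\mathrm{Up}$. We put $p'\le p$ if $F'$ extends $F$, $A'\cap F=A$, $\mathrm{Lo}'\cap F=\mathrm{Lo}$, $\mathrm{Up}'\cap F=\mathrm{Up}$, and every $z\in F'\setminus F$ realizes $(\mathrm{Lo},\mathrm{Up})$ over $F$.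
\end{definition}

The type is a promise: all later elements will lie above $\mathrm{Lo}$, below $\mathrm{Up}$, and be incomparable with the rest of $F$. The relation $\le$ is transitive. Indeed, if $p''\le p'\le p$ and $z\in F''\setminus F'$, then $z$ realizes $(\mathrm{Lo}',\mathrm{Up}')$ over $F'$, hence it realizes $(\mathrm{Lo}'\cap F,\mathrm{Up}'\cap F)=(\mathrm{Lo},\mathrm{Up})$ over $F$.

\begin{lemma}\label{lem:onepoint}
Let $p=(F,A,\mathrm{Lo},\mathrm{Up})\in\mathbb P$, let $z=|F|$, and let $F'$ be $F$ together with the element $z$ realizing $(\mathrm{Lo},\mathrm{Up})$. Then $(F',A,\mathrm{Lo},\mathrm{Up})$ and $(F',A\cup\{z\},\mathrm{Lo},\mathrm{Up})$ are conditions extending $p$.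
\end{lemma}

\begin{proof}
For transitivity of $\sqsubset$ on $F'$: if $w\sqsubset w'\sqsubset z$ then $w\in\mathrm{Lo}$ by downward closure; if $z\sqsubset w\sqsubset w'$ then $w'\in\mathrm{Up}$ by upward closure; if $w\sqsubset z\sqsubset w'$ then $w\in\mathrm{Lo}$ and $w'\in\mathrm{Up}$, so $w\sqsubset w'$; and $z\sqsubset w\sqsubset z$ is impossible because $\mathrm{Lo}\cap\mathrm{Up}=\emptyset$. For the same reason $z$ lies below no element of $\mathrm{Lo}$ and above no element of $\mathrm{Up}$, so these sets remain closed in $F'$. Since $A$ is disjoint from $\mathrm{Lo}\cup\mathrm{Up}$, the element $z$ is incomparable with all elements of $A$.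
\end{proof}

By the lemma, the conditions whose domain contains a given number, and those whose antichain has at least a given size, form dense sets. So the union of the structures of the conditions in a generic filter is a triple $Q=(\omega,\sqsubset,A)$, where $\sqsubset$ is a strict partial order on $\omega$ and $A$ is an infinite antichain. As an oracle, $Q$ answers the queries ``$x\sqsubset y$?'' and ``$x\in A$?'', and nothing about types. The next proposition contains the main idea in its simplest form. It is the case $n=0$ of Proposition~\ref{prop:key} below, whose proof does not depend on it.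

\begin{proposition}\label{prop:base}
If $Q$ is given by a $\mathbb P$-generic filter over $\mathfrak N$, then $Q$ computes no descent for $\sqsubset$.
\end{proposition}

\begin{proof}
Otherwise some $p^*=(F^*,A^*,\mathrm{Lo}^*,\mathrm{Up}^*)$ forces that a functional $\Psi$ computes a descent $(L,\delta)$ from $Q$. If $p\le p^*$, then any given value of $\Psi^Q$ is computed from the structure of some $p'\le p$: take a generic filter containing $p$ and a member of it below $p$ whose domain covers the oracle queries. The value is then correct for every $Q$ extending that structure, whatever the types are.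

\emph{Round 1.} Apply Lemma~\ref{lem:onepoint} twice to add elements $x_0,x_1$ outside the antichain, with the type unchanged. Call the result $r_1$. The elements $x_0$ and $x_1$ are incomparable, and all later elements are promised to be incomparable with both. Let $r_1'\le r_1$ have a structure $(F_1,A_1)$ that decides $L$ on $\{x_0,x_1\}$, and name the two elements $u,v$ so that $u\le_Lv$.

\emph{Round 2.} Discard the type of $r_1'$ and let $r_2=(F_1,A_1,\mathrm{Lo}^*,\mathrm{Up}^*\cup\{u\})$. Every element of $F_1\setminus F^*$ realizes $(\mathrm{Lo}^*,\mathrm{Up}^*)$ over $F^*$, so $\mathrm{Lo}^*$ and $\mathrm{Up}^*$ are still closed in $F_1$ and $\mathrm{Lo}^*$ lies below $u$. The elements above $u$ in $F_1$ are those of $\mathrm{Up}^*$. Also $u\notin A_1$ and $A_1\cap F^*=A^*$. So $r_2$ is a condition, and $r_2\le p^*$. Since $\delta$ is forced to be total and injective, some $r_2'\le r_2$ has a structure $(F_2,A_2)$ that computes a value $d=\delta(q)\in F_2\setminus F_1$. By the type of $r_2$ we have $d\sqsubset u$, and all elements of $F_2\setminus F_1$ are incomparable with $v$.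

\emph{Round 3.} Let $r_3=(F_2,A_2,\mathrm{Lo}^*\cup\{v\},\mathrm{Up}^*)$. As $r_2'\le p^*$, the sets $\mathrm{Lo}^*$ and $\mathrm{Up}^*$ are closed in $F_2$, and $v$ lies below $\mathrm{Up}^*$. The elements below $v$ in $F_2$ are those of $\mathrm{Lo}^*$, and $v\notin A_2$. So $r_3$ is a condition, and $r_3\le p^*$. Take a generic filter containing $r_3$. Then $\Psi^Q$ is a descent with $u\le_Lv$ and $\delta(q)=d$. By injectivity there is $q'>q$ with $\delta(q')\notin F_2$, and $v\sqsubset\delta(q')$ by the type of $r_3$. Therefore
\[
\delta(q)=d<_Lu\le_Lv<_L\delta(q'),
\]
which contradicts $\delta(q')<_L\delta(q)$.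
\end{proof}

The conditions $r_1,r_2,r_3$ do not extend one another. Their structures do, and each of them extends $p^*$; this is all that the argument uses. We call the passage from $r_s'$ to $r_{s+1}$ a \emph{retyping}.

\begin{remark}
It is essential that the types are hidden. Let $\mathrm{Lo}_\infty$ and $\mathrm{Up}_\infty$ be the unions of the sets $\mathrm{Lo}$ and $\mathrm{Up}$ over the generic filter, and let $W$ be the set of remaining elements. Then $Q\oplus\mathrm{Lo}_\infty\oplus\mathrm{Up}_\infty$ computes a descent. Indeed, $\mathrm{Lo}_\infty$ is downward closed and $\mathrm{Up}_\infty$ is upward closed, so we may place $\mathrm{Lo}_\infty$ below $W$ and $W$ below $\mathrm{Up}_\infty$. We order the outer blocks by insertion. Moreover $A\subseteq W$, and each element of $W$ is comparable with only finitely many elements, so Example~\ref{ex:neutral} applies to $W$.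
\end{remark}

\section{A tree of oracles}\label{sec:tree}

Starting from $Q$ we must add solutions to $\omega$-ordered posets, one poset at a time, without ever computing a descent. For a given poset we build an infinite chain and an infinite antichain with one forcing, expecting that at least one of them is harmless. Our way of showing harmlessness is retyping, which goes back to $\mathbb P$ and so concerns the whole construction at once; it does not tell us at each step which side to take. We therefore follow both sides, obtain a binary tree of oracles $X_\nu$, and choose a path at the end.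

Fix a computable bijection $k\mapsto(h_k,e_k)$ from $\omega$ onto $\omega^2$ with $h_k\le k$. Let $Q$ be given by a $\mathbb P$-generic filter over $\mathfrak N$, let $\mathfrak N_0$ be the generic extension, and put $X_\emptyset=Q$. Suppose that $\mathfrak N_k$ and sets $X_\nu\in\mathfrak N_k$ for $\nu\in2^{\le k}$ are given. For $\nu\in2^k$ let $P_\nu$ be the binary relation computed by $\Phi_{e_k}^{X_{\nu\upharpoonright h_k}}$. Call $\nu$ \emph{active} if this functional is total and $P_\nu$ is an $\omega$-ordered poset with no $X_\nu$-computable solution. Define a forcing $\mathbb C_\nu$ as follows.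
\begin{itemize}
\item If $\nu$ is inactive, then $\mathbb C_\nu=\{0\}$.
\item If $\nu$ is active and $\prec$ is the order of $P_\nu$, then $\mathbb C_\nu$ consists of the triples $(\sigma,\tau,e)$ such that $\sigma$ is a finite chain, $\tau$ is a finite antichain, $\Phi_e^{X_\nu}$ is the characteristic function of an infinite set $R$, and every $r\in R$ is larger than all elements of $\sigma\cup\tau$, satisfies $x\prec r$ for all $x\in\sigma$, and is incomparable with all elements of $\tau$. We write $(\sigma,\tau,R)$ for $(\sigma,\tau,e)$, keeping in mind that the \emph{reservoir} $R$ is given by an index. We put $(\sigma',\tau',R')\le(\sigma,\tau,R)$ if $R'\subseteq R$, $\sigma\subseteq\sigma'\subseteq\sigma\cup R$ and $\tau\subseteq\tau'\subseteq\tau\cup R$.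
\end{itemize}
Let $\mathbb S_k$ be the set of functions $\bar q$ on $2^k$ with $\bar q(\nu)\in\mathbb C_\nu$ for all $\nu$, ordered coordinatewise. Its elements are hereditarily finite. Choose an $\mathbb S_k$-generic filter over $\mathfrak N_k$ and let $\mathfrak N_{k+1}$ be the extension. For inactive $\nu$ put $X_{\nu0}=X_{\nu1}=X_\nu$. For active $\nu$ let $G_{\nu0}$ be the union of the sets $\sigma$, and $G_{\nu1}$ the union of the sets $\tau$, that occur in the $\nu$-entries of members of the filter, and put $X_{\nu i}=X_\nu\oplus G_{\nu i}$ for $i=0,1$.

\begin{lemma}\label{lem:grow}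
Let $\nu$ be active. Every $(\sigma,\tau,R)\in\mathbb C_\nu$ has an extension that properly enlarges $\sigma$ and an extension that properly enlarges $\tau$. Hence $G_{\nu0}$ is an infinite chain and $G_{\nu1}$ is an infinite antichain of $P_\nu$.
\end{lemma}

\begin{proof}
Suppose that every $x\in R$ has only finitely many $r\in R$ with $x\prec r$. Given a finite antichain in $R$, we can then search for a larger $r\in R$ that is above none of its elements, and $r$ is incomparable with them because $P_\nu$ is $\omega$-ordered. This computes an infinite antichain from $X_\nu$, against activity. So for some $x\in R$ the set $R'=\{r\in R:x\prec r\}$ is infinite, and $(\sigma\cup\{x\},\tau,R')$ is an extension as required. Next suppose that every $x\in R$ satisfies $x\prec r$ for almost all $r\in R$. Then the top of a finite chain in $R$ always has a successor in $R$, and we compute an infinite chain from $X_\nu$, again against activity. So for some $x\in R$ the set $R'=\{r\in R:r>x,\ x\not\prec r\}$ is infinite, and $(\sigma,\tau\cup\{x\},R')$ is an extension as required. The last assertion follows by density.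
\end{proof}

This lemma is the only place where we use that an active $P_\nu$ has no $X_\nu$-computable solution. The heart of the paper is the following statement.

\begin{proposition}\label{prop:key}
For every $n$ there is $\lambda\in2^n$ such that $X_\lambda$ computes no descent for $\sqsubset$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
If $\mu\subseteq\nu$ then $X_\mu\le_TX_\nu$. So the set of all $\nu$ such that $X_\nu$ computes no descent is closed under initial segments, and it is infinite by Proposition~\ref{prop:key}. By K\"onig's lemma it has an infinite path $f$. Let $\mathcal M=\{Y:\exists n\ Y\le_TX_{f\upharpoonright n}\}$, a countable Turing ideal that contains $Q$ and $A$ and contains no descent. Let $P=\Phi_e^{X_{f\upharpoonright h}}$ be an $\omega$-ordered poset in $\mathcal M$. Choose $k$ with $(h_k,e_k)=(h,e)$ and let $\nu=f\upharpoonright k$, so that $P_\nu=P$. If $\nu$ is inactive, then $X_\nu$ computes a solution. If $\nu$ is active, then $G_{\nu f(k)}\in\mathcal M$ is a solution by Lemma~\ref{lem:grow}. By Lemma~\ref{lem:ideal}, $\mathcal M\models\mathsf{RCA}_0+\mathsf{CAC}$.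
\end{proof}

Sections~\ref{sec:snap} to~\ref{sec:advance} prove Proposition~\ref{prop:key}.

\section{The iteration and finite snapshots}\label{sec:snap}

\subsection*{One forcing for the first $k$ levels}

In $\mathfrak N$ let $\mathbb D_0=\mathbb P$, and let $\mathbb D_{k+1}$ be the set of pairs $(t,\bar q)$ such that $t\in\mathbb D_k$, $\bar q$ is hereditarily finite and $t\Vdash\bar q\in\mathbb S_k$. Put $(t',\bar q\,')\le(t,\bar q)$ if $t'\le t$ and $t'\Vdash\bar q\,'\le\bar q$. By (F2), every name for an element of $\mathbb S_k$ is decided by a dense set of conditions, so $\mathbb D_{k+1}$ is a dense part of the usual two-step iteration of $\mathbb D_k$ and $\mathbb S_k$. By the standard lemma on two-step iterations, the $\mathbb D_{k+1}$-generic filters over $\mathfrak N$ are exactly the sets $\{(t,\bar q)\in\mathbb D_{k+1}:t\in G,\ \bar q\in H\}$ where $G$ is $\mathbb D_k$-generic over $\mathfrak N$ and $H$ is $\mathbb S_k$-generic over $\mathfrak N[G]$. So a $\mathbb D_k$-generic filter is the same as a run of the construction of Section~\ref{sec:tree} up to the sets $X_\nu$, $\nu\in2^{\le k}$. We write $t\in\mathbb D_k$ as $(p_t,\bar q_0,\dots,\bar q_{k-1})$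 and let $t\upharpoonright j\in\mathbb D_j$ be its initial part, for $j\le k$.

\begin{lemma}\label{lem:restrict}
Let $j\le k$, let $t\in\mathbb D_k$, and let $\varphi$ be a statement about the $\mathbb D_j$-generic filter. Then $t\Vdash\varphi$ if and only if $t\upharpoonright j\Vdash\varphi$.
\end{lemma}

\begin{proof}
A $\mathbb D_k$-generic filter containing $t$ induces a $\mathbb D_j$-generic filter containing $t\upharpoonright j$; this gives the direction from right to left. If $t\upharpoonright j\not\Vdash\varphi$, some $t_0\le t\upharpoonright j$ forces $\neg\varphi$ by (F1). By induction on $i$, the tuple $(t_0,\bar q_j,\dots,\bar q_{i-1})$ is a condition below $t\upharpoonright i$ for $j\le i\le k$. For $i=k$ it forces $\neg\varphi$, so $t\not\Vdash\varphi$.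
\end{proof}

\subsection*{The fixed condition $y^*$}

Suppose that Proposition~\ref{prop:key} fails for $n$. By the forcing theorem there are $y^*\in\mathbb D_n$ and Turing functionals $\Psi_\lambda$, $\lambda\in2^n$, with
\begin{equation}\label{eq:star}
y^*\Vdash\text{for all }\lambda\in2^n,\ \Psi_\lambda^{X_\lambda}\text{ is a descent }(L,\delta).
\end{equation}
We fix $n$, $y^*=(p^*,\bar q^*_0,\dots,\bar q^*_{n-1})$, $p^*=(F^*,A^*,\mathrm{Lo}^*,\mathrm{Up}^*)$ and the $\Psi_\lambda$ until a contradiction is reached at the end of Section~\ref{sec:advance}. In $\mathbb D_k$ we only consider conditions below $y^*\upharpoonright k$.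

Since $y^*\upharpoonright k\Vdash\bar q^*_k\in\mathbb S_k$, the condition $y^*\upharpoonright k$ forces $\nu\in2^k$ to be active if $\bar q^*_k(\nu)\ne0$ and inactive otherwise. From now on ``active'' refers to this decision, for $\nu\in2^{<n}$. For active $\nu\in2^k$ we write $\bar q^*_k(\nu)=q^*_\nu=(\sigma^*_\nu,\tau^*_\nu,R^*_\nu)$; here $\sigma^*_\nu$ and $\tau^*_\nu$ are fixed finite sets and $R^*_\nu$ is given by a fixed index. Below $y^*$, each $X_\nu$ is the join, in a fixed pattern, of $Q$ and the sets $G_{\nu\upharpoonright(j+1)}$ with $\nu\upharpoonright j$ active. In particular $P_\nu$ and $R^*_\nu$ are computed from $X_\nu$ by fixed functionals, and sets such as $\{r\in R:x\prec r\}$ or $R\setminus[0,b]$ have indices obtained from an index of $R$.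

If $t\le y^*\upharpoonright k$, $\nu\in2^k$ is active, and $t$ forces that $q\in\mathbb C_\nu$ and $q\le q^*_\nu$, then $(t;q)$ denotes the condition in $\mathbb D_{k+1}$ with initial part $t$, with $\nu$-entry $q$, and with $\mu$-entry $\bar q^*_k(\mu)$ for the other $\mu\in2^k$. Then $(t;q)\le y^*\upharpoonright(k+1)$.

An inactive node has two identical children, so we keep only one. Let
\[
\Lambda=\{\lambda\in2^n:\lambda(j)=0\text{ whenever }\lambda\upharpoonright j\text{ is inactive}\}.
\]
Its elements are the \emph{leaves}. Let $\Lambda^\downarrow$ be the set of initial segments of leaves, and $\Lambda_\nu=\{\lambda\in\Lambda:\nu\subseteq\lambda\}$. If $\nu\in\Lambda^\downarrow$ and $|\nu|<n$, then $\nu0\in\Lambda^\downarrow$, and $\nu1\in\Lambda^\downarrow$ if and only if $\nu$ is active. For $\nu\in\Lambda^\downarrow$ define, from the leaves down,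
\[
m_\nu=\begin{cases}2&\text{if }|\nu|=n,\\ m_{\nu0}&\text{if }|\nu|<n\text{ and }\nu\text{ is inactive},\\ m_{\nu0}m_{\nu1}+1&\text{if }|\nu|<n\text{ and }\nu\text{ is active},\end{cases}
\]
and put $N=m_\emptyset+1$ and $K=2^n+1$. The number $m_\nu$ will bound the progress that is possible at $\nu$, there will be $N$ rounds, and $K$ exceeds the number of leaves. For $n=0$ we get $N=3$ and $K=2$, the number of rounds and the number of elements $x_0,x_1$ in the proof of Proposition~\ref{prop:base}.

\subsection*{Snapshots}

Consider what a retyping does to a condition $t\in\mathbb D_n$. That an entry $(\sigma,\tau,R)$ is legitimate, for instance that $R$ is infinite, is a statement about all of $Q$ that is forced with the help of the type of $p_t$. After retyping it may be false. Two things survive: the entries of $y^*$, as long as the retyped condition extends $p^*$, and computations that use a finite part of the oracle. We now name these finite parts. For a finite $H\subseteq\omega$ we use the convention $[0,\max\emptyset]=\emptyset$.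

\begin{definition}
Let $\nu\in2^{\le n}$. A \emph{$\nu$-snapshot} is a tuple $\chi=(F,(H_j)_j)$, where $F$ is a finite strict partial order on an initial segment of $\omega$ with a distinguished subset, $j$ ranges over the numbers $j<|\nu|$ with $\nu\upharpoonright j$ active, and the $H_j$ are finite subsets of $\omega$.
\begin{itemize}
\item $\chi\triangleleft X_\nu$ means that $F$ is the restriction of $Q$ to the domain of $F$ and $H_j=G_{\nu\upharpoonright(j+1)}\cap[0,\max H_j]$ for all $j$.
\item $\chi\trianglelefteq\chi'$ means that $F$ is the restriction of $F'$ to the domain of $F$ and $H_j=H_j'\cap[0,\max H_j]$ for all $j$.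
\item A computation \emph{converges from $\chi$} if it converges when all oracle queries concern $Q$ on $F$ or $G_{\nu\upharpoonright(j+1)}$ on $[0,\max H_j]$ and are answered according to $\chi$.
\item $\chi$ \emph{decides} a statement about finitely many values of $P_\nu$ and $R^*_\nu$ if the computations of these values converge from $\chi$ and make the statement true.
\item A condition $t\le y^*\upharpoonright|\nu|$ \emph{carries} $\chi$ if $t\Vdash\chi\triangleleft X_\nu$.
\end{itemize}
\end{definition}

The relation $\trianglelefteq$ is transitive. A computation that converges from $\chi$ converges to the same value from every $\chi'$ with $\chi\trianglelefteq\chi'$, and from $X_\nu$ if $\chi\triangleleft X_\nu$. So a condition carrying $\chi$ forces every statement that $\chi$ decides. If $\nu$ is inactive, $\nu0$-snapshots are the same as $\nu$-snapshots. If $\nu$ is active, a snapshot for a child of $\nu$ is a pair of a $\nu$-snapshot and a finite set; we write $(\chi,E)$ for $\nu0$ and $(\chi,T)$ for $\nu1$.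

\begin{lemma}\label{lem:carry}
Let $\nu\in2^k$ be active, and let $y=(t,\bar q)\le y^*\upharpoonright(k+1)$ with $\bar q(\nu)=(\sigma,\tau,R)$.
\begin{itemize}
\item[(a)] If $t$ carries $\chi$, then $y$ carries the $\nu0$-snapshot $(\chi,\sigma)$ and the $\nu1$-snapshot $(\chi,\tau)$.
\item[(b)] If $y$ carries the $\nu0$-snapshot $(\chi,E)$, then $t$ carries $\chi$ and $(\chi,E)\trianglelefteq(\chi,\sigma)$. If $y$ carries the $\nu1$-snapshot $(\chi,T)$, then $t$ carries $\chi$ and $(\chi,T)\trianglelefteq(\chi,\tau)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $(i,\rho)$ be $(0,\sigma)$ or $(1,\tau)$. Every member of a filter containing $y$ has a common extension with $y$, so $y$ forces $\rho\subseteq G_{\nu i}\subseteq\rho\cup R$. Elements of $R$ are larger than those of $\rho$, so $y$ forces $G_{\nu i}\cap[0,\max\rho]=\rho$, which gives (a). For (b), let $y$ carry the $\nu i$-snapshot $(\chi,H)$. Then $t$ carries $\chi$ by Lemma~\ref{lem:restrict}. If $H=\emptyset$ there is nothing more to show. Otherwise let $b=\max H$ and replace $R$ by $R\setminus[0,b]$ in $y$. The resulting extension of $y$ forces both $G_{\nu i}\cap[0,b]=\rho\cap[0,b]$ and $G_{\nu i}\cap[0,b]=H$,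 so $H=\rho\cap[0,\max H]$.
\end{proof}

\begin{lemma}\label{lem:merge}
Let $\nu\in2^k$, and let $t\le y^*\upharpoonright k$ carry the $\nu$-snapshots $\chi^1,\dots,\chi^l$ and force that finitely many given computations from $X_\nu$ converge. Let $b\in\omega$. Then some $t'\le t$ carries a snapshot $\chi'$ such that $\chi^1,\dots,\chi^l\trianglelefteq\chi'$, the given computations converge from $\chi'$, and $b$ lies in the domain of the first component of $\chi'$. If $t$ forces a statement about finitely many values of $P_\nu$ and $R^*_\nu$, then $\chi'$ can be chosen to decide it.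
\end{lemma}

\begin{proof}
Take a generic filter containing $t$. The sets $G_{\nu\upharpoonright(j+1)}$ with $\nu\upharpoonright j$ active are infinite by Lemma~\ref{lem:grow}. Let $\chi'$ consist of the restriction of $Q$ to $[0,b')$ and the sets $G_{\nu\upharpoonright(j+1)}\cap[0,b_j]$, where $b_j\in G_{\nu\upharpoonright(j+1)}$, and $b'>b$ and the $b_j$ are so large that they cover the $\chi^i$ and all oracle queries. Then $\chi'\triangleleft X_\nu$, and some $t'\le t$ in the filter forces this. Values computed from $\chi'$ are the values in the generic extension, which gives the last sentence.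
\end{proof}

\section{Gadgets and rounds}\label{sec:gadgets}

We generalize the three rounds of Proposition~\ref{prop:base}. There the functional took two steps: it ordered a pair of test elements, and it then produced a fresh value of $\delta$. Three features are new.

First, up to $2^n$ functionals $\Psi_\lambda$ order the test elements, each in its own way. So we use \emph{rows} of $K=2^n+1$ incomparable elements. Each leaf names a least element of the row; the named elements form a set $U$, and the remaining set $V$ is nonempty. For each leaf some $u\in U$ is $\le_L$ all of $V$.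

Second, a snapshot obtained in one round may be unusable after the retyping, so we do not control when a leaf takes its two steps. The first may occur in any round $j$ and the second in any later round $i$. So for all $j<i$ we need a row, added in round $j$, whose part $U_{j,i}$ is in $\mathrm{Up}$ during round $i$ and whose part $V_{j,i}$ is in $\mathrm{Lo}$ during all later rounds.

Third, since $\mathrm{Lo}$ lies below $\mathrm{Up}$, this requires $V_{j,l}\sqsubset U_{j,i}$ for $l<i$, while $U_{j,l}$ must not lie below $V_{j,i}$, as $\mathrm{Up}$ is upward closed. But these relations have to be in place before the functionals choose the splittings. So we provide a row for every possible sequence of splittings of the earlier rows, and select a branch afterwards.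

\subsection*{Gadgets}

Identify $K$ with $\{0,\dots,K-1\}$ and let $\mathcal C$ be the set of nonempty proper subsets of $K$. Let $1\le j\le N$. A \emph{row index} for $j$ is a function $\eta\colon\{j+1,\dots,i-1\}\to\mathcal C$ with $j<i\le N$; the number $i$ is its \emph{level} $\mathrm{lev}(\eta)$. The only row index of level $j+1$ is $\emptyset$. The \emph{gadget} $\Gamma_j$ has the elements $x^j_{\eta,c}$, where $\eta$ is a row index for $j$ and $c<K$; the level of $x^j_{\eta,c}$ is that of $\eta$. Thus $\Gamma_N=\emptyset$. We order $\Gamma_j$ by
\[
x^j_{\eta,c}\sqsubset x^j_{\eta',c'}\iff\eta\subsetneq\eta'\text{ and }c\notin\eta'(\mathrm{lev}(\eta)).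
\]
This is a strict partial order, since $\eta\subsetneq\eta'\subsetneq\eta''$ implies $\eta''(\mathrm{lev}(\eta))=\eta'(\mathrm{lev}(\eta))$. Figure~\ref{fig:gadget} shows a small case.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (a0) at (1,0) {$x_{\emptyset,0}$};
\node (a1) at (5,0) {$x_{\emptyset,1}$};
\node (b0) at (0,1.5) {$x_{\eta^1,0}$};
\node (b1) at (2,1.5) {$x_{\eta^1,1}$};
\node (c0) at (4,1.5) {$x_{\eta^0,0}$};
\node (c1) at (6,1.5) {$x_{\eta^0,1}$};
\draw (a0)--(b0); \draw (a0)--(b1); \draw (a1)--(c0); \draw (a1)--(c1);
\node at (8.2,0) {level $j+1$};
\node at (8.2,1.5) {level $j+2$};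
\end{tikzpicture}
\caption{Hasse diagram of the gadget $\Gamma_j$ for rows of width $K=2$ and two levels. The row $\eta^c$ guesses that the element in column $c$ of the bottom row is named as least, that is, $\eta^c(j+1)=\{c\}$; it lies above the other element of the bottom row and is incomparable with the named one.}
\label{fig:gadget}
\end{figure}

A \emph{selector} for $\Gamma_j$ is a function from the row indices for $j$ to $K$. Let $\mathrm{Sel}_j$ be the finite set of selectors. A map $\kappa_j\colon\Lambda\to\mathrm{Sel}_j$ determines a branch of rows as follows. Put $\eta_{j,j+1}=\emptyset$. For $j<i\le N$ let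
\[
C_{j,i}=\{\kappa_j(\lambda)(\eta_{j,i}):\lambda\in\Lambda\},
\]
which lies in $\mathcal C$ because $1\le|\Lambda|<K$, and for $i<N$ let $\eta_{j,i+1}=\eta_{j,i}\cup\{(i,C_{j,i})\}$. Define
\[
U_{j,i}=\{x^j_{\eta_{j,i},c}:c\in C_{j,i}\},\qquad V_{j,i}=\{x^j_{\eta_{j,i},c}:c\notin C_{j,i}\}\neq\emptyset .
\]
All elements of $U_{j,i}\cup V_{j,i}$ have level $i$.

\subsection*{Rounds}

Put $(F_0,A_0)=(F^*,A^*)$. Let $1\le s\le N$, and suppose that rounds $1,\dots,s-1$ have been completed and have produced a structure $(F_{s-1},A_{s-1})$ containing $\Gamma_1,\dots,\Gamma_{s-1}$ and maps $\kappa_j\colon\Lambda\to\mathrm{Sel}_j$ for $j<s$. We define a tuple $r_s$. Its domain is $F_{s-1}\cup\Gamma_s$, where the elements of $\Gamma_s$ are labeled by the integers following $F_{s-1}$, and its antichain is $A_{s-1}$. The order on $F_{s-1}$ and on $\Gamma_s$ is the given one. For $x\in\Gamma_s$ of level $i$ and $w\in F_{s-1}$ we put $w\sqsubset x\iff w\in\mathrm{Lo}_{s,i}$ and $x\sqsubset w\iff w\in\mathrm{Up}_{s,i}$, where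
\begin{align*}
\mathrm{Lo}_{s,i}&={\downarrow}\Bigl(\mathrm{Lo}^*\cup\bigcup\{V_{j,l}:j<s,\ j<l<i\}\Bigr),\\
\mathrm{Up}_{s,i}&={\uparrow}\Bigl(\mathrm{Up}^*\cup\bigcup\{U_{j,l}:j<s,\ i<l\le N\}\Bigr),
\end{align*}
with downward and upward closures taken in $F_{s-1}$. The type of $r_s$, with closures taken in $F_{s-1}\cup\Gamma_s$, is
\begin{align*}
\mathrm{Lo}_s&={\downarrow}\Bigl(\mathrm{Lo}^*\cup\bigcup\{V_{j,l}:j<l<s\}\Bigr),\\
\mathrm{Up}_s&={\uparrow}\Bigl(\mathrm{Up}^*\cup\bigcup\{U_{j,l}:j<s\le l\le N\}\Bigr).
\end{align*}
The elements of the sets inside the closures are called \emph{generators}. To \emph{complete round $s$} means to choose any $r'_s\le r_s$ in $\mathbb P$ and any $\kappa_s\colon\Lambda\to\mathrm{Sel}_s$, and to let $(F_s,A_s)$ be the structure of $r'_s$. The type of $r'_s$ is discarded.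

For a completed round $s$, or $s=0$, let
\[
\mathcal V_s=\mathrm{Lo}^*\cup\bigcup\{V_{j,l}:1\le j\le s,\ j<l\le N\},\qquad\mathcal U_s=\mathrm{Up}^*\cup\bigcup\{U_{j,l}:1\le j\le s,\ j<l\le N\}.
\]
These are the elements that may serve as generators at some later time. The following invariants say that every future choice of generators is consistent.
\begin{itemize}
\item[(I1)] Every $z\in F_s\setminus F^*$ realizes $(\mathrm{Lo}^*,\mathrm{Up}^*)$ over $F^*$, and $A_s\cap F^*=A^*$.
\item[(I2)] $u\not\sqsubseteq v$ for all $u\in\mathcal U_s$ and $v\in\mathcal V_s$.
\item[(I3)] $v\sqsubset u$ whenever $v\in V_{j,l}$, $u\in U_{j',l'}$, $j,j'\le s$ and $l<l'$.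
\item[(I4)] No $a\in A_s$ satisfies $a\sqsubseteq v$ with $v\in\mathcal V_s$, or $u\sqsubseteq a$ with $u\in\mathcal U_s$.
\end{itemize}
Here (I1) keeps us below $p^*$, (I2) makes $\mathrm{Lo}$ and $\mathrm{Up}$ disjoint, (I3) puts $\mathrm{Lo}$ below $\mathrm{Up}$, and (I4) keeps the type disjoint from the antichain, which is part of the oracle and cannot be revised.

\begin{lemma}\label{lem:rounds}
The invariants hold for $s=0$. If $1\le s\le N$ and they hold for $s-1$, then $r_s$ is a condition, $r_s\le p^*$, and the invariants hold for $s$ however round $s$ is completed.
\end{lemma}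

\begin{proof}
For $s=0$, (I1) and (I3) are trivial. If $u\in\mathrm{Up}^*$ and $v\in\mathrm{Lo}^*$ then $v\sqsubset u$, which gives (I2); and (I4) holds because $\mathrm{Lo}^*$ and $\mathrm{Up}^*$ are closed and disjoint from $A^*$. Now assume the invariants for $s-1$; we refer to them as the old invariants. All generators lie in $F_{s-1}$: those on the lower side in $\mathcal V_{s-1}$, those on the upper side in $\mathcal U_{s-1}$. Elements of gadgets lie outside $F^*$. We first note:
\begin{itemize}
\item[(a)] Let $v\in\mathrm{Lo}^*\cup V_{j,l}$ and $u\in\mathrm{Up}^*\cup U_{j',l'}$ with $j,j'<s$ and $l<l'$. Then $v\sqsubset u$: because $p^*$ is a condition if both lie in $F^*$, by (I1) if exactly one does, and by (I3) otherwise. Hence every element of $\mathrm{Lo}_{s,i}$ is $\sqsubset$ every element of $\mathrm{Up}_{s,i}$.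
\item[(b)] If $i<i'$ then $\mathrm{Lo}_{s,i}\subseteq\mathrm{Lo}_{s,i'}$ and $\mathrm{Up}_{s,i'}\subseteq\mathrm{Up}_{s,i}$.
\item[(c)] No element of $\mathcal V_{s-1}$ lies in a set $\mathrm{Up}_{s,i}$, no element of $\mathcal U_{s-1}$ lies in a set $\mathrm{Lo}_{s,i}$, and $\mathrm{Up}_{s,i}\cap\mathrm{Lo}_{s,i'}=\emptyset$ for all $i,i'$. In each case we would get $u\sqsubseteq v$ with $u\in\mathcal U_{s-1}$ and $v\in\mathcal V_{s-1}$, against (I2).
\end{itemize}

\emph{The relation $\sqsubset$ on $F_{s-1}\cup\Gamma_s$ is a strict partial order.} It is irreflexive. For transitivity let $w,w'$ range over $F_{s-1}$ and $x,x'$ over $\Gamma_s$. The cases $w\sqsubset w'\sqsubset x$ and $x\sqsubset w\sqsubset w'$ follow from closure of $\mathrm{Lo}_{s,i}$ and $\mathrm{Up}_{s,i}$. The case $w\sqsubset x\sqsubset w'$ is (a). The cases $w\sqsubset x\sqsubset x'$ and $x\sqsubset x'\sqsubset w$ follow from (b), as $x$ has smaller level than $x'$. The case $x\sqsubset w\sqsubset x'$ does not occur, by (c). The two remaining cases take place inside $F_{s-1}$ or inside $\Gamma_s$.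

\emph{$r_s$ is a condition.} The sets $\mathrm{Lo}_s$ and $\mathrm{Up}_s$ are closed by definition. A common element would give $u\sqsubseteq v$ for generators $u,v$, against (I2). The lower generators from gadgets have level less than $s$ and the upper ones have level at least $s$, so $\mathrm{Lo}_s$ lies below $\mathrm{Up}_s$ by (a). Disjointness from $A_{s-1}$ is (I4).

\emph{$r_s\le p^*$.} By (I1), an element of $F^*$ below a gadget element of $F_{s-1}$ lies in $\mathrm{Lo}^*$, and one above a gadget element lies in $\mathrm{Up}^*$. As $\mathrm{Lo}^*$ and $\mathrm{Up}^*$ are closed in $F^*$, we get $\mathrm{Lo}_{s,i}\cap F^*=\mathrm{Lo}_s\cap F^*=\mathrm{Lo}^*$ and $\mathrm{Up}_{s,i}\cap F^*=\mathrm{Up}_s\cap F^*=\mathrm{Up}^*$. So the elements of $\Gamma_s$ realize $(\mathrm{Lo}^*,\mathrm{Up}^*)$ over $F^*$, and (I1) gives the rest.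

We also need:
\begin{itemize}
\item[(d)] $\Gamma_s\cap(\mathrm{Lo}_s\cup\mathrm{Up}_s)=\emptyset$. Let $x\in\Gamma_s$ have level $i$. If $x\sqsubset v$ for a generator $v$ of $\mathrm{Lo}_s$ then $v\in\mathrm{Up}_{s,i}$, and if $u\sqsubset x$ for a generator $u$ of $\mathrm{Up}_s$ then $u\in\mathrm{Lo}_{s,i}$. Both contradict (c).
\end{itemize}

Now let round $s$ be completed. Call an element of $\mathcal U_s\cup\mathcal V_s$ old if it lies in $F_{s-1}$ and new if it lies in $\Gamma_s$.

(I1) holds since $r'_s\le r_s\le p^*$.

(I2). For old $u,v$ this is the old invariant. If $u$ is new of level $i$ and $v$ is old, then $u\sqsubset v$ means $v\in\mathrm{Up}_{s,i}$; if $u$ is old and $v$ is new of level $i$, it means $u\in\mathrm{Lo}_{s,i}$. Both contradict (c). Let both be new, $u=x^s_{\eta_{s,i},c}$ with $c\in C_{s,i}$ and $v=x^s_{\eta_{s,i'},c'}$ with $c'\notin C_{s,i'}$. They are distinct, since $i=i'$ implies $c\ne c'$. And $u\sqsubset v$ would require $i<i'$ and $c\notin\eta_{s,i'}(i)=C_{s,i}$, which is false.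

(I3). Let $v$ have level $l$ and $u$ level $l'>l$. For old $u,v$ this is the old invariant. If $v$ is new and $u$ is old, then $u$ is a generator of $\mathrm{Up}_{s,l}$. If $v$ is old and $u$ is new, then $v$ is a generator of $\mathrm{Lo}_{s,l'}$. If both are new, then $v=x^s_{\eta_{s,l},c}$ with $c\notin C_{s,l}=\eta_{s,l'}(l)$ and $\eta_{s,l}\subsetneq\eta_{s,l'}$. In each case $v\sqsubset u$.

(I4). We have $A_s\cap\mathrm{dom}(r_s)=A_{s-1}\subseteq F_{s-1}$. Let $a\in A_{s-1}$. For old $u,v$ we use the old invariant. For new $v$ or $u$ of level $i$, the relation $a\sqsubset v$ gives $a\in\mathrm{Lo}_{s,i}$ and $u\sqsubset a$ gives $a\in\mathrm{Up}_{s,i}$, both against the old (I4). Now let $a\in A_s\setminus\mathrm{dom}(r_s)$, so that $a$ realizes $(\mathrm{Lo}_s,\mathrm{Up}_s)$ over $\mathrm{dom}(r_s)$. If $a\sqsubset v$ then $v\in\mathrm{Up}_s$, which contradicts the old (I2) if $v$ is old and (d) if $v$ is new. If $u\sqsubset a$ then $u\in\mathrm{Lo}_s$, which again contradicts the old (I2) if $u$ is old and (d) if $u$ is new.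
\end{proof}

The purpose of the types is the following property, read off from their definition.

\begin{lemma}\label{lem:fresh}
Let $1\le s\le N$, let $p\le r_s$ and $z\in\mathrm{dom}(p)\setminus\mathrm{dom}(r_s)$. Then $z\sqsubset u$ for all $u\in U_{j,s}$ with $j<s$, and $v\sqsubset z$ for all $v\in V_{j,i}$ with $j<i<s$.
\end{lemma}

\begin{proof}
The element $z$ realizes $(\mathrm{Lo}_s,\mathrm{Up}_s)$ over $\mathrm{dom}(r_s)$, and $U_{j,s}\subseteq\mathrm{Up}_s$, $V_{j,i}\subseteq\mathrm{Lo}_s$.
\end{proof}

For a completed round $i$ let $Z_i=F_i\setminus\mathrm{dom}(r_i)$ be the set of elements added during that round. A condition $t\in\mathbb D_k$, $k\le n$, is \emph{$s$-admissible} if $t\le y^*\upharpoonright k$ and $p_t\le r_s$. Extensions and restrictions of $s$-admissible conditions are $s$-admissible, and so is $(t;q)$ when it is defined and $t$ is $s$-admissible.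

\section{Grades}\label{sec:grades}

We attach to each snapshot a grade that measures progress toward the contradiction. At a leaf, grade $1$ means that $\Psi_\lambda$ has ordered a gadget and grade $2$ means that it has also produced a value of $\delta$ in a later round; grade $2$ cannot be carried.

At an active node $\nu$ the difficulty is this. Suppose that in some round we find a finite antichain $T\supseteq\tau^*_\nu$ such that $(\chi,T)$ has a high grade at $\nu1$. In a later round we work inside some infinite reservoir $R\subseteq R^*_\nu$, and $T$ is of use only if infinitely many elements of $R$ are incomparable with all of $T$. If this fails, some $x\in T\setminus\tau^*_\nu$ lies below infinitely many elements of $R$, and then every chain with top $x$ can be continued. So along with $T$ we store, for each such $x$, a chain with top $x$ that has a high grade at $\nu0$. Whatever the later type is, one of the stored objects is usable. Such a package is a record, and the grade at $\nu$ counts records.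

A \emph{history} of length $s<N$ consists of the labeled gadgets $\Gamma_j\subseteq\omega$, maps $\kappa_j\colon\Lambda\to\mathrm{Sel}_j$, and finite or cofinite sets $Z_j\subseteq\omega$, for $1\le j\le s$.

\begin{definition}\label{def:grade}
Fix a history of length $s$. For $\nu\in\Lambda^\downarrow$ and $g\in\omega$ we define sets $\mathcal G^g(\nu)$ of $\nu$-snapshots, from the leaves down. Always $\mathcal G^0(\nu)$ is the set of all $\nu$-snapshots. Let $g\ge1$.
\begin{itemize}
\item \emph{Leaf $\lambda\in\Lambda$.} A snapshot $\chi$ with first component $F$ is \emph{right at $\Gamma_j$} if $\Gamma_j\subseteq F$, the values of $\le_L$ given by $\Psi_\lambda$ on all pairs from $\Gamma_j$ converge from $\chi$, and for each row index $\eta$ for $j$ the number $\kappa_j(\lambda)(\eta)$ is the least $c$ such that $x^j_{\eta,c}\le_Lx^j_{\eta,c'}$ for all $c'<K$. We let $\chi\in\mathcal G^1(\lambda)$ if $\chi$ is right at $\Gamma_j$ for some $j\le s$. We let $\chi\in\mathcal G^2(\lambda)$ if for some $j<i\le s$ it is right at $\Gamma_j$ and $\Psi_\lambda$ computes from $\chi$ a value $\delta(q)\in Z_i\cap F$. We let $\mathcal G^g(\lambda)=\emptyset$ for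 $g\ge3$.
\item \emph{Inactive $\nu$.} $\mathcal G^g(\nu)=\mathcal G^g(\nu0)$.
\item \emph{Active $\nu$.} Let $\chi$ be a $\nu$-snapshot. An \emph{$a$-companion of $x$ over $\chi$} is a finite set $E$ with $\max E=x$ such that $\chi$ decides that $E$ is a $P_\nu$-chain with $\sigma^*_\nu\subseteq E\subseteq\sigma^*_\nu\cup R^*_\nu$, and $(\chi,E)\in\mathcal G^a(\nu0)$. A \emph{record over $\chi$} is a triple $(\alpha,\beta,T)$ with $\alpha<m_{\nu0}$, $\beta<m_{\nu1}$ and $T$ finite, such that $\chi$ decides that $T$ is a $P_\nu$-antichain with $\tau^*_\nu\subseteq T\subseteq\tau^*_\nu\cup R^*_\nu$, we have $(\chi,T)\in\mathcal G^{\beta+1}(\nu1)$, and every $x\in T\setminus\tau^*_\nu$ has an $(\alpha+1)$-companion over $\chi$. We let $\chi\in\mathcal G^g(\nu)$ if there are records $(\alpha_1,\beta_1,T_1),\dots,(\alpha_g,\beta_g,T_g)$ over $\chi$ such that for no $a<b$ both $\alpha_b\le\alpha_a$ and $\beta_b\le\beta_a$ hold.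
\end{itemize}
\end{definition}

Two kinds of history occur. After rounds $1,\dots,s$ are completed, with $0\le s<N$, the \emph{actual} history is the one produced by these rounds, and we write $\mathcal G^g_s(\nu)$. During round $s$, when rounds $1,\dots,s-1$ are completed and $r_s$ is formed, we do not yet know $\kappa_s$ and $Z_s$. For each $\kappa\colon\Lambda\to\mathrm{Sel}_s$ we consider the \emph{provisional} history of length $s$ that extends the actual one of length $s-1$ by $\Gamma_s$, $\kappa$ and the set $\{d:d\ge|\mathrm{dom}(r_s)|\}$, and we write $\mathcal G^g_s[\kappa](\nu)$. These sets depend only on the restriction of $\kappa$ to $\Lambda_\nu$, so the notation makes sense for $\kappa\colon\Lambda_\nu\to\mathrm{Sel}_s$. Companions and records are called \emph{actual} or \emph{$\kappa$-provisional} according to the history used.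

For $n=1$ and an active root, records have pairs in $\{0,1\}^2$. The sequence $(0,0),(0,1),(1,0),(1,1)$ satisfies the condition in the last clause, and no sequence of five pairs does, which is why $m_\emptyset=5$.

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(G1)] For each history, each set $\mathcal G^g(\nu)$ is c.e.
\item[(G2)] If $\chi\in\mathcal G^g(\nu)$ and $\chi\trianglelefteq\chi'$, then $\chi'\in\mathcal G^g(\nu)$. Companions and records over $\chi$ are companions and records over $\chi'$.
\item[(G3)] $\mathcal G^{g+1}(\nu)\subseteq\mathcal G^g(\nu)$.
\item[(G4)] $\mathcal G^g_{s-1}(\nu)\subseteq\mathcal G^g_s[\kappa](\nu)$ for all $\kappa$. During round $s$, actual companions and records are $\kappa$-provisional companions and records.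
\item[(G5)] If round $s$ is completed with $\kappa_s=\kappa$, and $\chi\in\mathcal G^g_s[\kappa](\nu)$ has first component $F$ with domain contained in $F_s$, then $\chi\in\mathcal G^g_s(\nu)$.
\item[(G6)] If $\nu$ is active and $g\ge m_\nu$, then $\mathcal G^g(\nu)=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
Items (G1), (G2), (G4) and (G5) are proved from the leaves down; inactive nodes and the case $g=0$ are trivial.

(G1) A history is given by a finite amount of information, and each clause asserts the existence of finite objects, the convergence of computations from a snapshot, and membership in finitely many sets $\mathcal G^a(\nu0)$, $\mathcal G^b(\nu1)$.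

(G2) At a leaf, computations persist and $F\subseteq F'$. At an active node, decided statements persist and $(\chi,H)\trianglelefteq(\chi',H)$ for every finite $H$, so the statement for the children applies.

(G3) At a leaf this is part of the definition. At an active node, drop the last record.

(G4) The data for $j\le s-1$ are the same in both histories, which gives the inclusion at leaves. The clauses at active nodes are monotone in the sets for the children.

(G5) Companions and records over $\chi$ refer to snapshots with the same first component $F$, so it suffices to consider leaves. There the two histories differ only in the last set, and $d\in F$ with $d\ge|\mathrm{dom}(r_s)|$ implies $d\in F_s\setminus\mathrm{dom}(r_s)=Z_s$.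

(G6) The pairs $(\alpha_a,\beta_a)$ are distinct elements of $m_{\nu0}\times m_{\nu1}$, so $g\le m_{\nu0}m_{\nu1}<m_\nu$.
\end{proof}

The definition of grades refers to no forcing condition other than $y^*$ and to no type. This is why grades survive retyping. The next lemma is where the assumption \eqref{eq:star} meets the design of the types; its leaf case is Round 3 of Proposition~\ref{prop:base}.

\begin{lemma}[Bound]\label{lem:bound}
Let $1\le s\le N$, let rounds $1,\dots,s-1$ be completed, and let $\nu\in\Lambda^\downarrow$. If an $s$-admissible $t\in\mathbb D_{|\nu|}$ carries a snapshot $\chi\in\mathcal G^g_{s-1}(\nu)$, then $g<m_\nu$.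
\end{lemma}

\begin{proof}
We argue from the leaves down. For active $\nu$ this is (G6). For inactive $\nu\in2^k$, the condition $(t,\bar q^*_k)$ is $s$-admissible and carries $\chi$ as a $\nu0$-snapshot, since $X_{\nu0}=X_\nu$; so $g<m_{\nu0}=m_\nu$.

Let $\nu=\lambda$ be a leaf. We must exclude $\chi\in\mathcal G^2_{s-1}(\lambda)$. Suppose this holds via $j<i\le s-1$ and $d=\delta(q)\in Z_i$. Let $\eta=\eta_{j,i}$ and $c=\kappa_j(\lambda)(\eta)$. Then $c\in C_{j,i}$, so $u=x^j_{\eta,c}\in U_{j,i}$. Pick $v\in V_{j,i}$; it lies in the same row as $u$. Lemma~\ref{lem:fresh} for round $i$, applied to $r'_i$, gives $d\sqsubset u$ in $F_i$, and the structure of $r_s$ extends $F_i$. Take a generic filter containing $t$. Then $Q$ extends the structure of $r_s$, so $d\sqsubset u$ in $Q$. By \eqref{eq:star}, $(L,\delta)=\Psi_\lambda^{X_\lambda}$ is a descent, and the values computed from $\chi$ are correct. So $d<_Lu$, and $u\le_Lv$ because $\chi$ is right at $\Gamma_j$. Since $\delta$ is injective, there is $q'>q$ with $\delta(q')\notin\mathrm{dom}(r_s)$. This element lies in the domain of some $p\le p_t\le r_s$ in the $\mathbb P$-generic filter, so Lemma~\ref{lem:fresh}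 for round $s$ gives $v\sqsubset\delta(q')$, as $j<i<s$. Therefore $\delta(q)=d<_Lu\le_Lv<_L\delta(q')$, which contradicts $\delta(q')<_L\delta(q)$.
\end{proof}

\section{Each round raises the grade}\label{sec:advance}

\begin{lemma}[Advance]\label{lem:advance}
Let $1\le s<N$, let rounds $1,\dots,s-1$ be completed, let $\nu\in\Lambda^\downarrow$ and $k=|\nu|$. Let $t\in\mathbb D_k$ be $s$-admissible and carry $\chi\in\mathcal G^g_{s-1}(\nu)$. Then there are $t'\le t$, a snapshot $\chi'$ with $\chi\trianglelefteq\chi'$ carried by $t'$, and $\kappa\colon\Lambda_\nu\to\mathrm{Sel}_s$ such that $\chi'\in\mathcal G^{g+1}_s[\kappa](\nu)$.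
\end{lemma}

\begin{proof}
We argue from the leaves down, for all $t$, $\chi$ and $g$ at once.

\medskip\noindent\textbf{Leaf $\nu=\lambda$.} By Lemma~\ref{lem:bound}, $g\le1$. Let $g=0$. The condition $t$ forces that $L$ is a total quasi-order. By Lemma~\ref{lem:merge} we find $t'\le t$ carrying an extension $\chi'$ of $\chi$ whose first component contains $\Gamma_s$ and from which $\le_L$ converges on all pairs from $\Gamma_s$. The computed relation is a total quasi-order on the finite set $\Gamma_s$, so each row has a least element. Let $\kappa(\lambda)(\eta)$ be the least $c$ such that $x^s_{\eta,c}$ is $\le_L$-least in its row. Then $\chi'$ is right at $\Gamma_s$ in the provisional history for $\kappa$. Let $g=1$, so that $\chi$ is right at some $\Gamma_j$ with $j<s$. The condition $t$ forces that $\delta$ is total and injective, so an extension of $t$ decides $q$ and $d\ge|\mathrm{dom}(r_s)|$ with $\delta(q)=d$. By Lemma~\ref{lem:merge} a further extension $t'$ carries an extension $\chi'$ of $\chi$ from which $\delta(q)=d$ is computed and whose first component contains $d$. Then $\chi'\in\mathcal G^2_s[\kappa](\lambda)$ via $j$ and $i=s$, for any $\kappa$.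

\medskip\noindent\textbf{Inactive $\nu$.} Apply the induction hypothesis to $\nu0$ and $(t,\bar q^*_k)$, and restrict the resulting condition to $\mathbb D_k$. It carries the same snapshot by Lemma~\ref{lem:restrict}.

\medskip\noindent\textbf{Active $\nu$.} We drop the subscript $\nu$ from $\sigma^*_\nu,\tau^*_\nu,R^*_\nu,q^*_\nu$ and write $\prec$ for the order of $P_\nu$. We must produce one more record, with a pair $(\alpha,\beta)$ that is not dominated by an earlier pair. We let $\alpha$ and $\beta$ be the best actual grades that can be carried at the two children under the present type. Maximality shows that the pair is new, and the induction hypothesis raises both grades by one, as a record requires.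

\medskip\noindent\emph{Step 1: the number $\alpha$.} Let $\alpha$ be the largest number $a$ with the following property.
\begin{itemize}
\item[$(\mathrm A_a)$] There is $y\le y^*\upharpoonright(k+1)$ with $y\upharpoonright k\le t$ that carries some $(\chi_1,E)\in\mathcal G^a_{s-1}(\nu0)$ with $\chi\trianglelefteq\chi_1$.
\end{itemize}
The property $(\mathrm A_0)$ holds, as $(t;q^*)$ carries $(\chi,\sigma^*)$ by Lemma~\ref{lem:carry}. Each such $y$ is $s$-admissible, so $a<m_{\nu0}$ by Lemma~\ref{lem:bound}. Thus $\alpha$ exists and $\alpha<m_{\nu0}$. Fix witnesses $y,\chi_1,E$ for $(\mathrm A_\alpha)$, let $t_1=y\upharpoonright k$, and let $(\sigma_1,\tau_1,R_1)$ be the $\nu$-entry of $y$. By Lemma~\ref{lem:carry}(b) and (G2), $t_1$ carries $\chi_1$ and $(\chi_1,\sigma_1)\in\mathcal G^\alpha_{s-1}(\nu0)$. Also $t_1$ forces that $(\sigma_1,\tau_1,R_1)\in\mathbb C_\nu$, that $R_1\subseteq R^*$, and that $\sigma^*\subseteq\sigma_1\subseteq\sigma^*\cup R^*$.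

\medskip\noindent\emph{Step 2: the number $\beta$.} We look for antichains whose reservoir lies inside $R_1$, so that $\sigma_1$ can still be continued, and whose elements already have companions. Let $\beta$ be the largest number $b$ with the following property.
\begin{itemize}
\item[$(\mathrm B_b)$] There are $t_2\le t_1$, a snapshot $\chi_2$ with $\chi\trianglelefteq\chi_2$ carried by $t_2$, a finite set $T_0$ and an index for a set $R_2$ such that $t_2$ forces $R_2\subseteq R_1$, $(\sigma^*,T_0,R_2)\in\mathbb C_\nu$ and $(\sigma^*,T_0,R_2)\le q^*$; $(\chi_2,T_0)\in\mathcal G^b_{s-1}(\nu1)$; and every $x\in T_0\setminus\tau^*$ has an actual $(\alpha+1)$-companion over $\chi_2$.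
\end{itemize}
The property $(\mathrm B_0)$ holds with $t_1,\chi,\tau^*,R_1$, because $R_1$ is forced to be an infinite subset of $R^*$. In the situation of $(\mathrm B_b)$, the $s$-admissible condition $(t_2;(\sigma^*,T_0,R_2))$ carries $(\chi_2,T_0)$ by Lemma~\ref{lem:carry}(a), so $b<m_{\nu1}$ by Lemma~\ref{lem:bound}. Thus $\beta$ exists and $\beta<m_{\nu1}$. Fix witnesses $t_2,\chi_2,T_0,R_2$ for $(\mathrm B_\beta)$.

\medskip\noindent\emph{Step 3: there is no actual record $(\alpha',\beta',T)$ over $\chi$ with $\alpha\le\alpha'$ and $\beta\le\beta'$.} Suppose there is one, with $(\alpha'+1)$-companions $E_x$ for $x\in T\setminus\tau^*$. As $t_2\le t$ carries $\chi$, it forces the statements that $\chi$ decides. Some $t_3\le t_2$ either forces, for a specific $x\in T\setminus\tau^*$, that $\{r\in R_2:x\prec r\}$ is infinite, or forces that this set is finite for all $x\in T\setminus\tau^*$.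

In the first case let $R'=\{r\in R_2:x\prec r\}$, and argue below $t_3$. Since $P_\nu$ is $\omega$-ordered, $x=\max E_x$ is the top of the chain $E_x$, so each $r\in R'$ is larger than $x$ and above all elements of $E_x$. Since $R'\subseteq R^*$, each $r\in R'$ is larger than and incomparable with all elements of $\tau^*$. So $t_3$ forces $(E_x,\tau^*,R')\in\mathbb C_\nu$, and $(E_x,\tau^*,R')\le q^*$ because $\sigma^*\subseteq E_x\subseteq\sigma^*\cup R^*$. The condition $(t_3;(E_x,\tau^*,R'))$ carries $(\chi,E_x)\in\mathcal G^{\alpha'+1}_{s-1}(\nu0)$. This is $(\mathrm A_{\alpha'+1})$, and $\alpha'+1>\alpha$, a contradiction.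

In the second case some $t_4\le t_3$ decides a number $b_0$, at least as large as all elements of $T$, such that no $r\in R_2$ with $r>b_0$ lies above an element of $T\setminus\tau^*$. Let $R'=R_2\setminus[0,b_0]$, and argue below $t_4$. Each $r\in R'$ is incomparable with the elements of $T\setminus\tau^*$ because it is larger than they are and not above them. Since $r\in R^*$, it is incomparable with the elements of $\tau^*$ and above those of $\sigma^*$. So $t_4$ forces $(\sigma^*,T,R')\in\mathbb C_\nu$, $(\sigma^*,T,R')\le q^*$ and $R'\subseteq R_1$. Moreover $(\chi,T)\in\mathcal G^{\beta'+1}_{s-1}(\nu1)$, and by (G3) the sets $E_x$ are $(\alpha+1)$-companions over $\chi$, as $\alpha\le\alpha'$. So $t_4,\chi,T,R'$ witness $(\mathrm B_{\beta'+1})$, and $\beta'+1>\beta$, a contradiction.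

\medskip\noindent\emph{Step 4: a reservoir of elements with companions.} The induction hypothesis at $\nu1$ will enlarge $T_0$ by elements of the reservoir that we cannot choose. So we first shrink $R_2$ to a set all of whose elements have $(\alpha+1)$-companions, and this for one and the same map $\kappa_0$, since each leaf may contribute only one selector to the round. For $\kappa_0\colon\Lambda_{\nu0}\to\mathrm{Sel}_s$ let $S_{\kappa_0}$ be the set of $r\in R_2$ for which there are a snapshot $\chi^\circ\triangleleft X_\nu$ and a $\kappa_0$-provisional $(\alpha+1)$-companion of $r$ over $\chi^\circ$. The relations $r\in R_2$ and $\chi^\circ\triangleleft X_\nu$ are decidable in $X_\nu$, so $S_{\kappa_0}$ is $X_\nu$-c.e.\ by (G1).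

We claim that $t_2$ forces $\bigcup_{\kappa_0}S_{\kappa_0}$ to be infinite. By (F3) it suffices to show that for every $\hat t\le t_2$ and every $b_0$ some extension of $\hat t$ forces that the union has an element $r>b_0$. First, $t_2$ forces that the elements of $R_2$ are larger than and above the elements of $\sigma_1$, as $R_2\subseteq R_1$, and larger than and incomparable with the elements of $T_0$. So $t_2$ forces $(\sigma_1,T_0,R_2)\in\mathbb C_\nu$ and $(\sigma_1,T_0,R_2)\le q^*$, and
\[
\hat y=(\hat t;(\sigma_1,T_0,R_2\setminus[0,b_0]))
\]
is an $s$-admissible condition. It carries $(\chi_1,\sigma_1)\in\mathcal G^\alpha_{s-1}(\nu0)$ by Lemma~\ref{lem:carry}(a). The induction hypothesis at $\nu0$ gives $y''\le\hat y$ and $\kappa_0$ such that $y''$ carries some $(\chi'',E'')\in\mathcal G^{\alpha+1}_s[\kappa_0](\nu0)$. By Lemma~\ref{lem:grow} and (F2) we may extend $y''$ so that the first component $\sigma''$ of its $\nu$-entry properly contains $\sigma_1$. By Lemma~\ref{lem:carry}(b), $y''\upharpoonright k$ carries $\chi''$ and $(\chi'',E'')\trianglelefteq(\chi'',\sigma'')$. Let $r=\max\sigma''$. The condition $y''\upharpoonright k$ forces $\sigma_1\subsetneq\sigma''\subseteq\sigma_1\cup(R_2\setminus[0,b_0])$,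 and elements of $R_2$ are larger than those of $\sigma_1$; so it forces $r\in R_2$, and $r>b_0$. It also forces that $\sigma''$ is a chain with $\sigma^*\subseteq\sigma''\subseteq\sigma^*\cup R^*$. By Lemma~\ref{lem:merge}, an extension of $y''\upharpoonright k$ carries an extension $\chi^\circ$ of $\chi''$ that decides this statement. By (G2), $(\chi^\circ,\sigma'')\in\mathcal G^{\alpha+1}_s[\kappa_0](\nu0)$. So $\sigma''$ is a companion as required, and this extension of $\hat t$ forces $r\in S_{\kappa_0}$. The claim is proved.

There are finitely many maps $\kappa_0$, and an infinite $X_\nu$-c.e.\ set has an infinite $X_\nu$-computable subset. By (F2) there are $t_3\le t_2$, a map $\kappa_0$ and an index for a set $R_3$ such that $t_3$ forces that $R_3$ is an infinite subset of $S_{\kappa_0}\subseteq R_2$. Here (G1) is needed: reservoirs have to be computable in $X_\nu$.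

\medskip\noindent\emph{Step 5: the new record.} The condition $y_3=(t_3;(\sigma^*,T_0,R_3))$ is $s$-admissible and carries $(\chi_2,T_0)\in\mathcal G^\beta_{s-1}(\nu1)$. The induction hypothesis at $\nu1$ gives $y_4\le y_3$ and $\kappa_1\colon\Lambda_{\nu1}\to\mathrm{Sel}_s$ such that $y_4$ carries some $(\chi_3,T')\in\mathcal G^{\beta+1}_s[\kappa_1](\nu1)$. Let $T$ be the second component of the $\nu$-entry of $y_4$. By Lemma~\ref{lem:carry}(b) and (G2), $y_4\upharpoonright k$ carries $\chi_3$ and $(\chi_3,T)\in\mathcal G^{\beta+1}_s[\kappa_1](\nu1)$. The condition $y_4\upharpoonright k$ forces that $T$ is an antichain, that $\tau^*\subseteq T\subseteq\tau^*\cup R^*$, and that $T_0\subseteq T\subseteq T_0\cup R_3$. In particular it forces $T\setminus T_0\subseteq S_{\kappa_0}$. By (F2) an extension of it decides, for each $x\in T\setminus T_0$, a snapshot $\chi^\circ_x$, which it carries, and a $\kappa_0$-provisional $(\alpha+1)$-companion of $x$ over $\chi^\circ_x$. By Lemma~\ref{lem:merge} a further extension $t'$ carries a snapshot $\chi'$ that extends $\chi$, $\chi_2$, $\chi_3$ and all $\chi^\circ_x$, and decides that $T$ is an antichain with $\tau^*\subseteq T\subseteq\tau^*\cup R^*$.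

Let $\kappa=\kappa_0\cup\kappa_1$, a map on $\Lambda_\nu=\Lambda_{\nu0}\cup\Lambda_{\nu1}$. Then $(\alpha,\beta,T)$ is a $\kappa$-provisional record over $\chi'$: we have $(\chi',T)\in\mathcal G^{\beta+1}_s[\kappa](\nu1)$ by (G2); the elements of $T\setminus T_0$ have $(\alpha+1)$-companions over $\chi'$ by (G2); and the elements of $T_0\setminus\tau^*$ have them by $(\mathrm B_\beta)$, (G4) and (G2). The $g$ actual records over $\chi$ that witness $\chi\in\mathcal G^g_{s-1}(\nu)$ are $\kappa$-provisional records over $\chi'$ by (G4) and (G2). By Step 3, none of their pairs $(\alpha_a,\beta_a)$ satisfies both $\alpha\le\alpha_a$ and $\beta\le\beta_a$. Appending the new record shows $\chi'\in\mathcal G^{g+1}_s[\kappa](\nu)$.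
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
We continue under the assumption \eqref{eq:star}. An $\emptyset$-snapshot is just a finite structure. We complete rounds $s=1,\dots,N-1$ and find $\chi_s\in\mathcal G^s_s(\emptyset)$ carried by $r_{s+1}$. Let $\chi_0$ be the empty structure; it lies in $\mathcal G^0_0(\emptyset)$ and is carried by $r_1$.

Let $1\le s<N$, and let $r_s$ carry $\chi_{s-1}\in\mathcal G^{s-1}_{s-1}(\emptyset)$. By Lemma~\ref{lem:rounds}, $r_s\in\mathbb P=\mathbb D_0$ and $r_s\le p^*=y^*\upharpoonright0$, so $r_s$ is $s$-admissible. Lemma~\ref{lem:advance} gives $r'_s\le r_s$, a snapshot $\chi_s$ carried by $r'_s$, and $\kappa_s\colon\Lambda\to\mathrm{Sel}_s$ with $\chi_s\in\mathcal G^s_s[\kappa_s](\emptyset)$. By Lemma~\ref{lem:onepoint} we may extend $r'_s$ so that its domain contains that of $\chi_s$. Since $r'_s$ forces that both $\chi_s$ and its own structure are restrictions of $Q$, the snapshot $\chi_s$ is a restriction of the structure of $r'_s$. Complete round $s$ with $r'_s$ and $\kappa_s$. Then $\chi_s\in\mathcal G^s_s(\emptyset)$ by (G5). The structure of $r_{s+1}$ extends $(F_s,A_s)$, so $r_{s+1}$ carries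 $\chi_s$.

After round $N-1=m_\emptyset$, the $N$-admissible condition $r_N$ carries $\chi_{N-1}\in\mathcal G^{m_\emptyset}_{N-1}(\emptyset)$. Lemma~\ref{lem:bound} with $s=N$ and $\nu=\emptyset$ gives $m_\emptyset<m_\emptyset$. So no $y^*$ as in \eqref{eq:star} exists.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Independence from $\mathsf{CAC}$}\label{sec:indep}

\begin{proof}[Proof of Theorem~\ref{thm:indep}(a)]
The model $\mathcal M$ of Theorem~\ref{thm:main} is an $\omega$-model, so it satisfies full induction. In $\mathcal M$ the partial order $Q$ is wqo(ext) and has an infinite antichain. So it is not wqo(anti), and by (K1) it is neither wqo nor wqo(set).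
\end{proof}

Together with (K3) this gives the complete picture over $\mathsf{RCA}_0+\mathsf{CAC}$:
\[
\text{wqo}\iff\text{wqo(set)}\iff\text{wqo(anti)}\implies\text{wqo(ext)},
\]
and the last implication is not reversible. By (K2) the model $\mathcal M$ does not satisfy $\mathsf{WKL}_0$, in accordance with (K4).

For part (b) we recall three facts. A set has \emph{PA degree} if it computes a complete consistent extension of Peano arithmetic.
\begin{itemize}
\item By the hyperimmune-free basis theorem of Jockusch and Soare \cite{JS}, there is a set of PA degree such that every total function computable from it is bounded everywhere by a computable function.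
\item Every set of PA degree computes all members of some $\omega$-model of $\mathsf{WKL}_0$ (Scott; see \cite[Ch.~VIII]{Simpson}).
\item There is a computable linear order $<_\ell$ on $\omega$ of type $\omega+\omega^*$ with no computable infinite ascending or descending sequence (Tennenbaum and Denisov; see \cite{Rosenstein}). Type $\omega+\omega^*$ means that $\omega$ splits into an infinite initial part $I$, whose elements have finitely many $<_\ell$-predecessors, and an infinite final part $I^*$, whose elements have finitely many $<_\ell$-successors.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:indep}(b)]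
By Theorem~\ref{thm:main}, $\mathsf{CAC}$ does not imply ``every wqo(ext) is wqo'' on $\omega$-models. For the converse it suffices by (K2) to find an $\omega$-model of $\mathsf{WKL}_0$ in which $\mathsf{CAC}$ fails. By the first two facts there is an $\omega$-model $\mathcal M'$ of $\mathsf{WKL}_0$ in which every function is bounded by a computable function. Let $<_\ell$ be as in the third fact, and let $x\prec y$ if $x<y$ and $x<_\ell y$. This is a computable partial order, so it lies in $\mathcal M'$. Let $H\in\mathcal M'$ be infinite. The function sending $n$ to the least element of $H$ that is at least $n$ lies in $\mathcal M'$, so there is a computable $h$ with $[n,h(n)]\cap H\ne\emptyset$ for all $n$.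

Suppose that $H$ is a $\prec$-chain. Its increasing enumeration is $<_\ell$-ascending, so each element of $H$ has infinitely many $<_\ell$-successors, and $H\subseteq I$. Let $z_n$ be the $<_\ell$-least element of $[n,h(n)]$. It is $\le_\ell$ an element of $H$, so $z_n\in I$. Each $z_n$ has finitely many $<_\ell$-predecessors, and $z_{n'}\ge n'$ for all $n'$, so for each $n$ there is $n'$ with $z_n<_\ell z_{n'}$. Searching for such $n'$ repeatedly yields a computable infinite ascending sequence, a contradiction.

Suppose that $H$ is a $\prec$-antichain. Then $x<y$ in $H$ implies $y<_\ell x$, so each element of $H$ has infinitely many $<_\ell$-predecessors, and $H\subseteq I^*$. Let $z_n$ be the $<_\ell$-greatest element of $[n,h(n)]$. It is $\ge_\ell$ an element of $H$, so $z_n\in I^*$ and it has finitely many $<_\ell$-successors. Hence for each $n$ there is $n'$ with $z_{n'}<_\ell z_n$, and we obtain a computable infinite descending sequence, a contradiction. So $\mathcal M'\not\models\mathsf{CAC}$.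
\end{proof}

\begin{thebibliography}{9}

\bibitem{JS} Jockusch and Soare, 1972.

\bibitem{Marcone} Alberto Marcone, \emph{The reverse mathematics of wqos and bqos}, arXiv:1707.08365 (2017).

\bibitem{Rosenstein} Rosenstein, \emph{Linear Orderings}.

\bibitem{Simpson} Simpson, \emph{Subsystems of Second Order Arithmetic}.

\end{thebibliography}
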